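# Cohomology rings and diffeomorphism types of projective bundles over toric surfaces

Cohomology has integer coefficients unless another ring is named. "Manifold" means smooth manifold, and $I=[0,1]$.

## 1. Intersection forms, projectivizations, h-cobordisms

**Definition (intersection form).** Let $X$ be a closed simply connected 4-manifold. Then $H^1(X)=H^3(X)=0$, $H^2(X)=\operatorname{Hom}(H_2(X),\mathbb Z)$ is free of rank $b_2(X)$, and $H^4(X)\cong\mathbb Z$. An orientation is a choice of generator $\omega\in H^4(X)$, with $\int_X\omega=1$. The intersection form on $H^2(X)$ is $u\cdot v=\int_X uv$, also written $q(u)=u\cdot u$. By Poincaré duality it is unimodular, and it transports to $H_2(X)$. Over $\mathbb R$ it has $b^+$ positive and $b^-$ negative squares. It is indefinite if $b^+,b^-\ge1$. An isometry is an isomorphism that preserves the forms.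

Examples. For $\mathbb{CP}^2$ the form is $\langle1\rangle$. For $S^2\times S^2$ it is hyperbolic: a basis $h_1,h_2$ with $h_1^2=h_2^2=0$, $h_1h_2=\omega$.

We shall use one consequence constantly. If $b_2(X)\ge1$, take a primitive $u\in H^2(X)$ (one not divisible by any integer $\ge2$). Unimodularity gives $v$ with $u\cdot v=1$. So $H^4(X)$ is generated as a group by products of classes of degree 2.

**Definition (toric surface).** A non-singular compact toric surface $S$ is a smooth compact complex surface containing $(\mathbb C^*)^2$ as a dense open subset whose action on itself extends to $S$ algebraically. We use only the following fact: every such $S$ is an iterated blow-up of $\mathbb{CP}^2$ or of a Hirzebruch surface at fixed points. In particular $S$ is a closed simply connected smooth 4-manifold with $b_2\ge1$ and $b^+=1$.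

Examples. $\mathbb{CP}^2$; $\mathbb{CP}^1\times\mathbb{CP}^1$, which is $S^2\times S^2$ as a smooth manifold; and the surface $F$ below.

**Definition (projectivization).** Let $E\to X$ be a complex vector bundle of rank $n+1\ge2$. Its projectivization $P(E)\to X$ has as fiber over a point the space $\mathbb{CP}^n$ of complex lines in the fiber of $E$. The tautological line bundle $\gamma\subset p^*E$ lives on $P(E)$, where $p$ is the projection, and $x=c_1(\gamma^*)$ is the canonical class. When $X=S$ is a toric surface, $P(E)$ is called a projective bundle only if $E$ is a Whitney sum of complex line bundles.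

Let $X$ be a closed simply connected 4-manifold with $b_2\ge1$, and write $c_j=c_j(E)$. The inclusion $\gamma\subset p^*E$ is a nowhere zero section of $p^*E\otimes\gamma^*$, so the top Chern class of that bundle vanishes. Since $c_j(E)=0$ for $j\ge3$, this reads $x^{n+1}+c_1x^n+c_2x^{n-1}=0$. By the projective bundle theorem there are no other relations:
$$H^*(P(E))=H^*(X)[x]/(C_E(x)),\qquad C_E(T)=T^{n+1}+c_1T^n+c_2T^{n-1},\tag{1}$$
and this is free over $H^*(X)$ on $1,x,\dots,x^n$. As $H^4(X)$ is generated by products, $H^*(P(E))$ is generated as a ring by its degree 2 part.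

For a line bundle $L$, a line in a fiber of $E\otimes L$ is the same as a line in the fiber of $E$. So $P(E\otimes L)=P(E)$. The tautological bundle becomes $\gamma\otimes L$, the canonical class becomes $x-c_1(L)$, and
$$C_{E\otimes L}(T)=C_E(T+c_1(L)).\tag{2}$$
Similarly $P(\bar E)=P(E)$ as smooth manifolds, with tautological bundle $\bar\gamma$. We call $E\mapsto E\otimes L$ twisting. Every class in $H^2(X)$ is $c_1$ of some line bundle.

Example. Let $F=P(\underline{\mathbb C}\oplus\mathcal O(1))\to\mathbb{CP}^1$, with $f=c_1(\mathcal O(1))$ and canonical class $v$. The same argument over $\mathbb{CP}^1$ gives $H^*(F)=\mathbb Z[f,v]/(f^2,\,v^2+fv)$. Put $\omega=fv$, $g_2=v$, $g_1=f+v$. Then $g_2^2=-\omega$, $g_1^2=2fv+v^2=\omega$ and $g_1g_2=fv+v^2=0$, so the form of $F$ is $\langle1\rangle\oplus\langle-1\rangle$. Note that $f=g_1-g_2$.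

Example. Pull $\underline{\mathbb C}\oplus\mathcal O(1)$ back to $F$ along $F\to\mathbb{CP}^1$. Its projectivization is the fiber product $F\times_{\mathbb{CP}^1}F$, a projective bundle over $F$ with ring $\mathbb Z[f,v,x]/(f^2,\,v^2+fv,\,x^2+fx)$.

**Definition (h-cobordism).** A compact manifold $W$ with $\partial W=M_1\sqcup M_2$ is an h-cobordism $(W;M_1,M_2)$ if both inclusions $M_i\to W$ are homotopy equivalences.

Examples. $M\times I$ is one. On the other hand, form the boundary connected sum $V=(X\times I)\,\natural\,(S^2\times D^3)$ at $X\times1$: a 4-disc in $X\times 1$ is joined to a 4-disc in $\partial(S^2\times D^3)=S^2\times S^2$ by a tube, and corners are smoothed. Then $\partial V=X\sqcup\bigl(X\#(S^2\times S^2)\bigr)$. This is not an h-cobordism, since the two ends have different $b_2$.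

The proof quotes the following published theorems.

* (W1) Wall, *Diffeomorphisms of 4-manifolds*, J. London Math. Soc. 39 (1964), Thm 2: if $N$ is a closed simply connected smooth oriented 4-manifold with indefinite intersection form, every automorphism of the intersection form of $N\#(S^2\times S^2)$ is induced by a diffeomorphism.
* (W2) Wall, *On simply-connected 4-manifolds*, ibid., Thm 3: closed simply connected smooth oriented 4-manifolds with isomorphic intersection forms become orientation-preservingly diffeomorphic after connected sum with $k(S^2\times S^2)$ for some $k$, hence for every larger $k$.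
* (Sm) Smale's h-cobordism theorem: a compact simply connected smooth h-cobordism of dimension $\ge6$ between simply connected manifolds is a product.

## 2. From the ring $H^*(P(E))$ to the diffeomorphism type of $P(E)$

Suyoung Choi and Seonjeong Park, in "Projective bundles over toric surfaces", arXiv:1209.5225 (2012), pose the following problem. Let $E_1,E_2$ be Whitney sums of at least two complex line bundles over the same non-singular compact toric surface $S$, and suppose $H^*(P(E_1))\cong H^*(P(E_2))$ as rings. Are $P(E_1)$ and $P(E_2)$ then (a) diffeomorphic, (b) homeomorphic? For $S=\mathbb{CP}^2$ and bundles of the form $\underline{\mathbb C}\oplus\bigoplus_{i=1}^nL_i$, the source records as known that diffeomorphism is equivalent to isomorphism of cohomology rings.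

The answer to (a) is yes, and therefore so is the answer to (b).

**Theorem A.** Let $S$ be a non-singular compact toric surface and $E_1,E_2$ Whitney sums of at least two complex line bundles over $S$. If $H^*(P(E_1))\cong H^*(P(E_2))$ as rings, then $P(E_1)$ and $P(E_2)$ are diffeomorphic, hence homeomorphic.

**Theorem B.** Let $X_1,X_2$ be closed simply connected smooth 4-manifolds with $b_2\ge1$, and let $E_i\to X_i$ be arbitrary complex vector bundles of rank $\ge2$ (possibly of different ranks). Then every graded ring isomorphism $\varphi:H^*(P(E_1))\to H^*(P(E_2))$ is induced by a diffeomorphism $P(E_2)\to P(E_1)$.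

From now on $X,X_1,X_2$ are closed simply connected 4-manifolds with $b_2\ge1$, $r=b_2$, and $x_i$ is the canonical class of $P(E_i)$. Two facts come first.

**Graded and ungraded isomorphisms.** The purpose is to let us assume that ring isomorphisms are graded. Put $A=H^*(P(E))$, which is commutative because it lives in even degrees, and let $I=A^{>0}$. The ideal $I$ is nilpotent and $A/I=\mathbb Z$ is reduced, so $I$ is the nilradical and any ring isomorphism respects it. Since $A$ is generated in degree 2, $I^k=A^{\ge2k}$. Hence $\bigoplus_kI^k/I^{k+1}\cong A$ as graded rings, and an ungraded isomorphism induces a graded one. From now on all isomorphisms are graded. The top degree $4+2n$ and the rank $r+1$ of $A^2$ show that $n$ and $r$ agree for $P(E_1)$ and $P(E_2)$.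

**Fact (V).** Complex bundles of rank $m\ge2$ over a CW complex $K$ of dimension $\le4$ are classified by $(c_1,c_2)$.

To see this, consider $(c_1,c_2):BU(m)\to K(\mathbb Z,2)\times K(\mathbb Z,4)$. For $m\ge2$ we have $\pi_iBU(m)=\pi_{i-1}U(m)=0,\mathbb Z,0,\mathbb Z$ for $i=1,2,3,4$. On $\pi_2$ the class $c_1$ is an isomorphism, and $c_2$ takes the value $\pm1$ on a generator of $\pi_4$. On $\pi_5$ the map is onto because the target is $0$. So the map is 5-connected, and it induces a bijection on homotopy classes of maps from $K$.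

## 3. Small cases by hand

**The bundles $\underline{\mathbb C}\oplus\mathcal O(k)$ over $\mathbb{CP}^2$.** With $h=c_1(\mathcal O(1))$, the ring is $\mathbb Z[h,x]/(h^3,\,x^2+khx)$, and $x^3=-khx^2=k^2h^2x$. For $z=ax+bh$,
$$z^3=a\,(k^2a^2-3kab+3b^2)\,h^2x .$$
The quadratic factor has discriminant $9k^2-12k^2=-3k^2$. If $k\ne0$ it is definite, so $z^3=0$ iff $a=0$, and $\pm h$ are the only primitive classes of cube zero. If $k=0$, then $z^3=3ab^2h^2x$, and there are two such pairs, $\pm h$ and $\pm x$. So a ring isomorphism from the ring for $k$ to the ring for $k'$ forces $k=0\iff k'=0$. If both are nonzero, it sends $h$ to $\pm h$ and $x$ to $\pm(x+mh)$. With a suitable sign $\delta$, the relation becomes $(x+mh)^2+\delta kh(x+mh)=0$. Comparing with $x^2+k'hx=0$ gives $k'=2m+\delta k$ and $m(m+\delta k)=0$. Either $m=0$ and $k'=\delta k$, or $m=-\delta k$ and $k'=-\delta k$. So $k'=\pm k$. Finally $P(\underline{\mathbb C}\oplus\mathcal O(k))=P((\underline{\mathbb C}\oplus\mathcal O(k))\otimes\mathcal O(-k))=P(\mathcal O(-k)\oplus\underline{\mathbb C})$, so the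 two manifolds are diffeomorphic.

Here the ring saw the base: $\mathbb Zh$ was recovered as a set of classes with cube zero, except when $k=0$.

**The trivial rank 2 bundle over $S^2\times S^2$.** Here $P(E)=(S^2)^3$, and a cyclic permutation of the three factors induces an automorphism of the ring that does not preserve $H^2(S^2\times S^2)$. So in general isomorphisms need not respect the base, and two kinds must be treated: those with $\varphi(H^2(X_1))=H^2(X_2)$ and the others.

## 4. Isometries of $H^2(S)$ and diffeomorphisms of $S$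

Suppose $\varphi(H^2(X_1))=H^2(X_2)$. We first extract what the ring relation says.

Since $H^4(X_i)$ is generated by products, $\varphi$ restricts to a ring isomorphism $\psi:H^*(X_1)\to H^*(X_2)$. Passing to the quotients $H^2(P(E_i))/H^2(X_i)\cong\mathbb Z$, generated by $x_i$, we get $\varphi(x_1)=\varepsilon(x_2+\alpha')$ with $\varepsilon=\pm1$, $\alpha'\in H^2(X_2)$. Apply $\varphi$ to $C_{E_1}(x_1)=0$ and multiply by $\varepsilon^{n+1}$:
$$(x_2+\alpha')^{n+1}+\varepsilon\psi(c_1(E_1))(x_2+\alpha')^n+\psi(c_2(E_1))(x_2+\alpha')^{n-1}=0.$$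
The left side is a monic polynomial of degree $n+1$ in $x_2$ over $H^*(X_2)$. Its difference with $C_{E_2}(x_2)$ has degree $\le n$ and vanishes. Since $1,x_2,\dots,x_2^n$ is a basis, all its coefficients vanish. So, as polynomials,
$$C_{E_2}(T)=(T+\alpha')^{n+1}+\varepsilon\psi(c_1(E_1))(T+\alpha')^n+\psi(c_2(E_1))(T+\alpha')^{n-1}.\tag{3}$$

**The direct approach.** Let $X_1=X_2=S$ and suppose that $\psi=f^*$ for a diffeomorphism $f:S\to S$. Write $E^\varepsilon=E$ if $\varepsilon=1$ and $E^\varepsilon=\bar E$ if $\varepsilon=-1$. Conjugation changes the sign of $c_1$ and fixes $c_2$. So, by (2), the right side of (3) is $C_{E'}(T)$ for $E'=f^*E_1^\varepsilon\otimes L$ with $c_1(L)=\alpha'$. By (V), $E'\cong E_2$, hence $P(E_2)\cong P(f^*E_1^\varepsilon)=P(f^*E_1)$, and $f$ lifts to a diffeomorphism from this to $P(E_1)$.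

**Where it stops.** We need $\psi$ to be induced by a diffeomorphism of $S$, and an isometry of $H^2(S)$ need not be (we state this without proof, and nothing below uses it). The tool at hand, (W1), never applies to $S$ itself: if $S=N\#(S^2\times S^2)$ with $N$ indefinite, then $b^+(S)=b^+(N)+1\ge2$, whereas a toric surface has $b^+=1$.

**A replacement for the diffeomorphism.** The isometry is always induced by an h-cobordism $W$ from $S$ to $S$. This $W$ has dimension 5, so (Sm) does not apply to $W$. But bundles extend over $W$, and projectivizing a bundle of rank $n+1\ge2$ over $W$ gives an h-cobordism of dimension $5+2n\ge7$, to which (Sm) does apply.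

## 5. An h-cobordism inducing a given isometry

**Proposition 1.** Let $X_1,X_2$ be oriented and $\psi:H^2(X_1)\to H^2(X_2)$ an isometry of intersection forms. There is a smooth simply connected h-cobordism $(W;X_1,X_2)$ with inclusions $i_1,i_2$ such that $i_2^*(i_1^*)^{-1}=\psi$ on $H^2$.

**Step 1: pass to homology.** We need the isometry on $H_2$. Define $\psi^t:H_2(X_2)\to H_2(X_1)$ by $\langle u,\psi^tc\rangle=\langle\psi u,c\rangle$. For $v\in H^2(X_2)$ we have $\langle\psi u,PD(v)\rangle=\psi u\cdot v=u\cdot\psi^{-1}v$, so $\psi^t(PD(v))=PD(\psi^{-1}v)$. Under Poincaré duality $\psi^t$ is $\psi^{-1}$, hence an isometry.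

**Step 2: a diffeomorphism after stabilizing.** By (W2) choose $k\ge2$ and an orientation-preserving diffeomorphism $g_0:Y_2\to Y_1$, where $Y_i=X_i\#k(S^2\times S^2)$. Write
$$H_2(Y_i)=H_2(X_i)\oplus\bigoplus_{j=1}^k\langle a_j,b_j\rangle,\qquad a_j=[S^2\times pt],\ b_j=[pt\times S^2].$$
Let $\theta:H_2(Y_2)\to H_2(Y_1)$ be
$$\theta|_{H_2(X_2)}=\psi^t,\qquad\theta(a_j)=b_j,\quad\theta(b_j)=a_j .$$
This is an isometry, because interchanging $a_j$ and $b_j$ preserves the hyperbolic form. So $\theta g_{0*}^{-1}$ is an automorphism of the form of $Y_1$. Since $k\ge2$, $N=X_1\#(k-1)(S^2\times S^2)$ is indefinite and $Y_1=N\#(S^2\times S^2)$. By (W1) there is a diffeomorphism $d$ of $Y_1$ with $d_*=\theta g_{0*}^{-1}$. Put $g=d\,g_0:Y_2\to Y_1$; then $g_*=\theta$.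

The interchange in $\theta$ is there on purpose: after gluing, the spheres that bound on one side will kill the spheres created on the other.

**Step 3: build $W$.** Let $V_i=(X_i\times I)\,\natural\,k(S^2\times D^3)$, with the boundary connected sums taken at $X_i\times1$. Then $\partial V_i=X_i\sqcup Y_i$ and $V_i\simeq X_i\vee\bigvee_kS^2$, the spheres being the $a_j$. So $H_2(V_i)=H_2(X_i)\oplus\langle a_1,\dots,a_k\rangle$. The map $H_2(Y_i)\to H_2(V_i)$ sends $a_j$ to $a_j$, and sends $b_j$ to $0$ because $b_j=\partial D_j$ with $D_j=pt\times D^3$. A class $c\in H_2(X_i)\subset H_2(Y_i)$ is carried by the punctured copy of $X_i$ inside $Y_i$. The product of this punctured copy with $I$ lies in $V_i$, so $c$ has the same image in $H_2(V_i)$ as $c$ pushed in from the end $X_i$. Let $W=V_1\cup_gV_2$, glued along $g:Y_2\to Y_1$ with a collar. Then $\partial W=X_1\sqcup X_2$. By van Kampen $W$ is simply connected, hence orientable.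

**Step 4: $W$ is an h-cobordism.** First, $H_*(V_1,X_1)$ is $\mathbb Z^k$ in degree 2, with basis $a_j$, and zero in other degrees.

Next we compute $H_*(W,V_1)\cong H_*(V_2,Y_2)$ (excision) from the exact sequence of the pair. The map $H_2(Y_2)\to H_2(V_2)$ is onto with kernel $\langle b_1,\dots,b_k\rangle$, and $H_1(Y_2)=H_1(V_2)=0$; so $H_q(V_2,Y_2)=0$ for $q\le2$. As $H_3(V_2)\cong H_3(X_2)=0$, the boundary map identifies $H_3(V_2,Y_2)$ with $\langle b_j\rangle$. Since $\partial D_j=b_j$, the discs $D_j$ form a basis. The group $H_4(V_2)\cong H_4(X_2)=\mathbb Z$ is generated by $[X_2]$, which equals $\pm[Y_2]$ because $V_2$ is a compact orientable manifold with boundary $X_2\sqcup Y_2$. So $H_4(Y_2)\to H_4(V_2)$ is an isomorphism, and with $H_3(Y_2)=0$ and $H_5(V_2)=0$ we get $H_q(V_2,Y_2)=0$ for $q\ge4$.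

In the exact sequence of the triple $(W,V_1,X_1)$ the only possibly nonzero connecting map is $H_3(W,V_1)\to H_2(V_1,X_1)$. It sends $[D_j]$ to the class of $g_*(b_j)=a_j$, up to sign. So it is an isomorphism and $H_*(W,X_1)=0$. By Lefschetz duality $H^*(W,X_2)\cong H_{5-*}(W,X_1)=0$, hence $H_*(W,X_2)=0$. Everything is simply connected, so by Whitehead's theorem $i_1$ and $i_2$ are homotopy equivalences.

**Step 5: the induced map.** Let $c\in H_2(X_2)$. By Step 3, $i_{2*}(c)$ is the image in $W$ of $c\in H_2(Y_2)$. The gluing identifies this with $g_*(c)=\psi^tc\in H_2(X_1)\subset H_2(Y_1)$, whose image is $i_{1*}(\psi^tc)$. So $i_{2*}(c)=i_{1*}(\psi^tc)$. For $w\in H^2(W)$ this gives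
$$\langle i_2^*w,c\rangle=\langle i_1^*w,\psi^tc\rangle=\langle\psi\,i_1^*w,c\rangle .$$
So $i_2^*=\psi\,i_1^*$ on $H^2$. $\square$

## 6. Projectivizing over the h-cobordism

**Proposition 2.** Let $E_i\to X_i$ have rank $n+1\ge2$, and let $\varphi:H^*(P(E_1))\to H^*(P(E_2))$ be a graded ring isomorphism with $\varphi(H^2(X_1))=H^2(X_2)$. Then $\varphi=G^*$ for a diffeomorphism $G:P(E_2)\to P(E_1)$.

**Step 1: the h-cobordism of bases.** Let $\psi,\varepsilon,\alpha'$ be as in Section 4, so that (3) holds. Orient $X_1$, and orient $X_2$ so that $\psi$ carries the positive generator of $H^4$ to the positive generator. Then $\psi$ is an isometry on $H^2$. Take $W$ from Proposition 1. The ring homomorphism $i_2^*(i_1^*)^{-1}$ equals $\psi$ on $H^2$, hence also on $H^4$, which is generated by products.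

**Step 2: a bundle on $W$ that restricts correctly to both ends.** As $i_1$ is a homotopy equivalence, there is a bundle $\tilde E$ on $W$ with $i_1^*\tilde E\cong E_1$. Let $\tilde L$ be the line bundle on $W$ with $i_2^*c_1(\tilde L)=\alpha'$, and put $\hat E=\tilde E^\varepsilon\otimes\tilde L$. The bundle $i_2^*\tilde E^\varepsilon$ has Chern classes $\varepsilon\psi(c_1(E_1))$ and $\psi(c_2(E_1))$. By (2), $C_{i_2^*\hat E}(T)$ is the right side of (3), so $C_{i_2^*\hat E}=C_{E_2}$. Since $n\ge1$, this polynomial determines $c_1$ and $c_2$. By (V), $i_2^*\hat E\cong E_2$. At the other end $i_1^*\hat E\cong E_1^\varepsilon\otimes L_1$ with $c_1(L_1)=\psi^{-1}(\alpha')$, and $P(E_1^\varepsilon\otimes L_1)=P(E_1)$ as smooth manifolds.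

**Step 3: apply (Sm).** $P(\hat E)$ is a compact manifold of dimension $5+2n\ge7$, simply connected since base and fiber are, with boundary $P(i_1^*\hat E)\sqcup P(i_2^*\hat E)=P(E_1)\sqcup P(E_2)$. Each boundary inclusion $j_i$ covers $i_i$ and is an isomorphism on fibers. The five lemma for the homotopy sequences and Whitehead's theorem show that $j_1,j_2$ are homotopy equivalences. By (Sm) there is a diffeomorphism $\Theta:P(E_1)\times I\to P(\hat E)$ with $\Theta(\cdot,0)=j_1$ and $\Theta(\cdot,1)=j_2\circ\kappa$ for a diffeomorphism $\kappa:P(E_1)\to P(E_2)$. Put $G=\kappa^{-1}$. Then $j_1G\simeq j_2$, that is, $G^*=j_2^*(j_1^*)^{-1}$.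

**Step 4: $G^*=\varphi$.** Let $u\in H^2(X_1)$ and write $u=i_1^*w$. The pullback of $w$ to $P(\hat E)$ restricts to $u$ on $P(E_1)$ and to $i_2^*w=\psi(u)$ on $P(E_2)$. So $G^*u=\psi(u)=\varphi(u)$. Let $\hat x$ be the canonical class of $P(\hat E)$. Then $j_2^*\hat x=x_2$. The tautological bundle of $P(E_1^\varepsilon\otimes L_1)$ is $\gamma^\varepsilon\otimes L_1$, so $j_1^*\hat x=\varepsilon x_1-c_1(L_1)$. Hence $G^*(\varepsilon x_1)=x_2+\psi(c_1(L_1))=x_2+\alpha'$, i.e. $G^*(x_1)=\varepsilon(x_2+\alpha')=\varphi(x_1)$. Degree 2 generates the ring, so $G^*=\varphi$. $\square$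

**Remark 1.** Let $E_1,E_2$ have the same rank, let $\psi:H^*(X_1)\to H^*(X_2)$ be a graded ring isomorphism, and suppose $\psi(c_j(E_1))=c_j(E_2\otimes L)$ for $j=1,2$ and some line bundle $L$. Then $P(E_1)\cong P(E_2)$ (diffeomorphic). Indeed $\psi$ carries $C_{E_1}$ to $C_{E_2\otimes L}$, and $x_2-c_1(L)$ is a root of the latter, being the canonical class of $P(E_2\otimes L)=P(E_2)$. So $\psi$ and $x_1\mapsto x_2-c_1(L)$ define a ring homomorphism. It carries a basis to a basis, so it is an isomorphism preserving the bases, and Proposition 2 applies.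

## 7. Ring isomorphisms that move $H^2$ of the base

**Proposition 3.** Let $\varphi:H^*(P(E_1))\to H^*(P(E_2))$ be a graded ring isomorphism with $\varphi(H^2(X_1))\ne H^2(X_2)$. Then one of the following holds, where $\cong$ means diffeomorphic.

1. $n=2$, $r=1$, and $P(E_1)\cong P(E_2)\cong\mathbb{CP}^2\times\mathbb{CP}^2$.
2. $n=1$, $r=2$, and $P(E_1),P(E_2)$ are both diffeomorphic to the same one of $(S^2)^3$, $F\times S^2$, $F\times_{\mathbb{CP}^1}F$.
3. $n=1$, $r=1$, and $P(E_1)\cong P(E_2)\cong P(T\mathbb{CP}^2)=Fl_3$. In this case, orienting $X_i$ so that its form is positive, $\int_{X_i}(c_1(E_i)^2-4c_2(E_i))=-3$.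

As in Section 3, the method is to look at cubes of degree 2 classes: every $\alpha\in H^2(X)$ has $\alpha^3=0$. Note that $\varphi^{-1}$ also satisfies the hypothesis.

**Step 1: $n\ge3$ is impossible.** For $z=ax+\alpha$, the coefficient of $x^3$ in $z^3$ is $a^3$, and $1,x,x^2,x^3$ are part of a basis. So $\{z\in H^2:z^3=0\}=H^2(X)$, and $\varphi$ preserves this set.

**Step 2: $n=2$.** We show $r=1$ and that both bundles are sums of three equal line bundles. From $x^3=-c_1x^2-c_2x$,
$$z^3=x^2(3a^2\alpha-a^3c_1)+x(3a\alpha^2-a^3c_2).$$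
So $z^3=0$ iff $a=0$, or $3\alpha=ac_1$ and $3\alpha^2=a^2c_2$. On $P(E_2)$ the classes of cube zero therefore lie in $H^2(X_2)\cup N$, where $N=\{ax+\alpha:3\alpha=ac_1\}$ is a subgroup. Since $\alpha$ is determined by $a$, $N$ has rank $\le1$. The group $\varphi(H^2(X_1))$ consists of classes of cube zero. A subgroup contained in a union of two subgroups lies in one of them.

If $\varphi(H^2(X_1))\subset H^2(X_2)$, both are direct summands of $H^2(P(E_2))$ of rank $r$, so they are equal, contrary to hypothesis. So $\varphi(H^2(X_1))\subset N$, and $r=1$.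

Let $h$ generate $H^2(X_2)$. By unimodularity $h^2$ generates $H^4(X_2)$. Write $c_1=c_1'h$, $c_2=c_2'h^2$. A generator of $H^2(X_1)$ goes to a primitive $ax+bh$ with
$$a\ne0,\quad\gcd(a,b)=1,\quad3b=ac_1',\quad3b^2=a^2c_2'.$$
So $a\mid3$. If $a=\pm3$, then $3b^2=9c_2'$ forces $3\mid b$, contradicting $\gcd(a,b)=1$. So $a=\pm1$, $c_1'=3ab$ and $c_2'=3b^2$. These are the Chern classes of $L\oplus L\oplus L$ with $c_1(L)=abh$. By (V), $E_2\cong L\oplus L\oplus L$, and $P(E_2)=X_2\times\mathbb{CP}^2$. The same argument for $\varphi^{-1}$ gives $P(E_1)=X_1\times\mathbb{CP}^2$. As $H^*(X_i)\cong H^*(\mathbb{CP}^2)$ as rings, Remark 1 with trivial bundles gives $P(E_i)\cong\mathbb{CP}^2\times\mathbb{CP}^2$. This is case 1.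

**Step 3: $n=1$, the cubic form.** The purpose is to turn the ring into a cubic polynomial and use unique factorization. Orient $X$ and let $\int:H^6(P(E))\to\mathbb Z$ be normalized by $\int x\omega=1$. Put $D=\int_X(c_1^2-4c_2)$ and $y=x+\frac12c_1$. Then $y^2=x^2+c_1x+\frac14c_1^2=-c_2+\frac14c_1^2=\frac D4\omega$. For $z=ay+\beta$ with $a\in\mathbb Q$, $\beta\in V:=H^2(X;\mathbb Q)$, we have $\beta^3=0$, $y^2\beta=0$, $\int y\beta^2=q(\beta)$ and $\int y^3=\frac D4$. Hence
$$\Phi(z):=\int z^3=a\,Q(z),\qquad Q=3q(\beta)+\tfrac D4a^2 .\tag{4}$$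
Here $q$ is nondegenerate of rank $r$, so $Q$ has rank $r+1$ if $D\ne0$ and rank $r$ if $D=0$.

Use indices $1,2$ for the two bundles. Since $\varphi$ is an isomorphism $H^6\to H^6$ of infinite cyclic groups, $\Phi_2\circ\varphi=\pm\Phi_1$. The subspace $V_i$ is $\{a_i=0\}$, and $H^2(X_i)=H^2(P(E_i))\cap V_i$. So $\varphi(V_1)=V_2$ would give $\varphi(H^2(X_1))=H^2(X_2)$. The hypothesis therefore says that the linear form $a_2\circ\varphi$ is not proportional to $a_1$. It divides $\Phi_1=a_1Q_1$, so by unique factorization it divides $Q_1$. Using $\varphi^{-1}$ as well: each $Q_i$ has a rational linear factor not proportional to $a_i$.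

A product $\ell m$ of linear forms has rank $\le2$, because its bilinear form $\frac12(\ell(u)m(v)+\ell(v)m(u))$ has $\ker\ell\cap\ker m$ in its radical. So $Q_1,Q_2$ have rank $\le2$. Hence either $r=2$ and $D_1=D_2=0$, or $r=1$.

**Step 4: $n=1$, $r=2$, $D_i=0$.** We find the possible forms and bundles. Here $3q_i$ is a product of two rational linear forms, so $q_i$ has a nonzero isotropic vector. Take a primitive isotropic $u\in H^2(X_i)$, and $v$ with $u\cdot v=1$. These form a basis, since the form has determinant $-1$ on their span. Replacing $v$ by $v+ku$ changes $v\cdot v$ by $2k$, so we may assume $v\cdot v\in\{0,1\}$. If it is $0$, the form is hyperbolic. If it is $1$, then $v$ and $v-u$ are orthogonal with squares $1$ and $1-2=-1$, so the form is $\langle1\rangle\oplus\langle-1\rangle$.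

Twisting $E$ by $L$ with $l=c_1(L)$ changes $c_1$ to $c_1+2l$ and $c_2$ to $c_2+c_1l+l^2$. So it changes $c_1$ by an arbitrary element of $2H^2(X)$ and leaves $D$ unchanged.

Hyperbolic form, basis $h_1,h_2$, $c_1=ph_1+sh_2$. Then $c_1^2=2ps\,\omega$, and $D=0$ gives $4\mid2ps$, so $ps$ is even. After twisting, $c_1\in\{0,h_1,h_2\}$, so $c_1^2=0$ and $c_2=0$. Use Remark 1 to compare with bundles over $S^2\times S^2$, interchanging $h_1,h_2$ if needed. For $c_1=0$ the comparison bundle is trivial and $P(E)\cong(S^2)^3$. Otherwise it is $\underline{\mathbb C}\oplus\mathcal O(1)$ pulled back from the first factor, and $P(E)\cong F\times S^2$.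

Odd form, orthogonal basis with $g_1^2=\omega$, $g_2^2=-\omega$, $c_1=pg_1+sg_2$. From $D=0$, $4\mid p^2-s^2$, so $p\equiv s$ mod 2. After twisting, $c_1\in\{0,f\}$ with $f=g_1-g_2$. So $c_1^2=0$ and $c_2=0$. By Section 1 the form of $F$ has such a basis with $f=g_1-g_2$ pulled back from $\mathbb{CP}^1$. By Remark 1, $P(E)\cong F\times S^2$ when $c_1=0$. When $c_1=f$, $P(E)\cong P(\underline{\mathbb C}\oplus L)\to F$ with $c_1(L)=f$, which is $F\times_{\mathbb{CP}^1}F$.

It remains to see that $P(E_1)$ and $P(E_2)$ have the same type. The additive map $w\mapsto w^2$ from $H^2(\,\cdot\,;\mathbb Z/2)$ to $H^4(\,\cdot\,;\mathbb Z/2)$ is an invariant of the ring, since there is no torsion. Its image is $0$ for $(S^2)^3$; it is $\langle fv\rangle$ for $F\times S^2$, as $v^2=fv$ mod 2; and it is $\langle fv,fx\rangle$ for $F\times_{\mathbb{CP}^1}F$. The ranks $0,1,2$ distinguish the three. This is case 2.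

**Step 5: $n=1$, $r=1$, both $D_i\ne0$.** Let $h$ generate $H^2(X_i)$, and orient $X_i$ so that $h^2=\omega$. Treating $\beta$ as a coordinate, $\Phi=a(3\beta^2+\frac D4a^2)$. If $D\ne0$ this has no repeated factor, since over $\mathbb C$ its three roots $\beta/a$ (one at infinity) are distinct. If $D=0$ it is $3a\beta^2$. Because $\Phi_2\circ\varphi=\pm\Phi_1$, $D_1=0$ iff $D_2=0$. If both vanish, $a_i$ is the only simple linear factor of $\Phi_i$, so $a_2\circ\varphi$ is proportional to $a_1$, contrary to hypothesis. So $D_1,D_2\ne0$.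

**Step 6: $n=1$, $r=1$, three linear factors.** By Step 3, $Q_i$ has a linear factor proportional to some $\beta-\rho a$ with $\rho\in\mathbb Q$. Then $3\rho^2+\frac{D_i}4=0$. So $3(2\rho)^2=-D_i$ is an integer. Writing $2\rho=u/w$ in lowest terms, $w^2\mid3$, so $w=1$ and $t_i:=2\rho$ is an integer. Thus $D_i=-3t_i^2$, $t_i\ne0$. Write $z=ax+bh$ and $c_1=c\,h$. Then $\beta=b-\frac c2a$, and dropping the index,
$$\Phi=3\ell_1\ell_2\ell_3,\quad\ell_1=a,\quad\ell_2=b+\tfrac{t-c}2a,\quad\ell_3=b-\tfrac{t+c}2a,\quad\ell_2-\ell_3=t\ell_1.\tag{5}$$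
From $D=c^2-4\int_Xc_2$ we get $c^2\equiv D=-3t^2\equiv t^2$ mod 4, so $c\equiv t$ mod 2 and these forms are integral. They are primitive and pairwise non-proportional. In the coordinates $(a,b)$ the absolute determinants of $(\ell_1,\ell_2)$, $(\ell_1,\ell_3)$, $(\ell_2,\ell_3)$ are $1,1,|t|$.

By unique factorization over $\mathbb Q$, composition with $\varphi$ carries each linear factor of $\Phi_2$ to a rational multiple of a linear factor of $\Phi_1$. As $\varphi$ is an isomorphism of lattices, primitive forms go to primitive forms, so the multiple is $\pm1$. Thus $\varphi$ matches the two sets $\{\pm\ell_j\}$ bijectively. It preserves absolute determinants, because $\det\varphi=\pm1$. Hence $|t_1|=|t_2|=:|t|$. If $|t|\ge2$, then $\ell_1$ is the one form that lies in two pairs of determinant $1$, so $\ell_1$ is matched with $\pm\ell_1$ and $\varphi(V_1)=V_2$, a contradiction. So $|t|=1$ and $D_i=-3$.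

Then $c\equiv t$ is odd. After twisting, $c_1=3h$, and $D=-3$ gives $9-4\int_X c_2=-3$, so $c_2=3h^2$. Since $c(T\mathbb{CP}^2)=(1+h)^3=1+3h+3h^2$, Remark 1 gives $P(E_i)\cong P(T\mathbb{CP}^2)$. Finally $T\mathbb{CP}^2$ at a line $l$ is $\operatorname{Hom}(l,l^\perp)=l^\perp\otimes l^*$. So $P(T\mathbb{CP}^2)$ is the space of pairs consisting of $l$ and a line in $l^\perp$, which is $Fl_3$. This is case 3. $\square$

## 8. Proof of Theorem A

$S$ is a closed simply connected 4-manifold with $b_2\ge1$. By Section 2 we may take the ring isomorphism $\varphi$ to be graded, and then $n$ agrees on both sides. If $\varphi(H^2(S))=H^2(S)$, Proposition 2 gives a diffeomorphism. Otherwise Proposition 3 says that $P(E_1)$ and $P(E_2)$ are diffeomorphic to the same standard manifold. In all cases $P(E_1)\cong P(E_2)$, smoothly and hence topologically. $\blacksquare$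

**Remark 2.** Case 3 of Proposition 3 does not occur in Theorem A: for $E=L_1\oplus L_2$ over $\mathbb{CP}^2$, $D=\int(c_1(L_1)-c_1(L_2))^2\ge0$.

**Remark 3.** (W2) is not needed for Theorem A. It served only to produce $g_0:Y_2\to Y_1$ in Proposition 1. Let $X_1=X_2=S$. If $\psi$ preserves the form of $S$, then $Y_1=Y_2$ and $g_0$ can be the identity. If $\psi$ reverses it, $b^-=b^+=1$, so $b_2=2$ and $S$ is diffeomorphic to $S^2\times S^2$ or $\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$. Both admit orientation-reversing diffeomorphisms: reflect one sphere, respectively interchange the summands. This gives $Y_2\cong Y_1$ directly. The comparisons with standard manifolds in Section 7 are likewise between diffeomorphic bases: $\mathbb{CP}^2$ if $r=1$, and $S^2\times S^2$ or $F\cong\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$ if $r=2$.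

## 9. Automorphisms of the five exceptional rings and Theorem B

Let $\varphi$ be as in Theorem B; $n$ agrees on both sides by Section 2. If $\varphi$ preserves the base, Proposition 2 applies. Otherwise, by Proposition 3, there are diffeomorphisms $f_i:P(E_i)\to M$ with $M$ one of $\mathbb{CP}^2\times\mathbb{CP}^2$, $(S^2)^3$, $F\times S^2$, $F\times_{\mathbb{CP}^1}F$, $Fl_3$. Write $\varphi=f_2^*\,\varphi'\,(f_1^*)^{-1}$ with $\varphi'$ an automorphism of $H^*(M)$. If $\varphi'=(G')^*$, then $\varphi=(f_1^{-1}G'f_2)^*$. So it suffices that every graded automorphism of $H^*(M)$ is realized, i.e. induced by a diffeomorphism of $M$. Realized automorphisms form a group, and all these rings are generated in degree 2. The saturation of a subgroup $B$ of a free abelian group is the set of elements having a nonzero multiple in $B$. (Example: in $\mathbb Z^2$ the saturation of $\langle(2,0)\rangle$ is $\langle(1,0)\rangle$.)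

**The manifold $\mathbb{CP}^2\times\mathbb{CP}^2$.** The ring is $\mathbb Z[h,y]/(h^3,y^3)$. Here $(ah+by)^3=3a^2b\,h^2y+3ab^2\,hy^2$ vanishes iff $ab=0$. So an automorphism preserves or exchanges $\mathbb Zh$ and $\mathbb Zy$. After composing with the interchange of factors if necessary, $\mathbb Zh$ is preserved and Proposition 2 applies.

**The manifold $(S^2)^3$.** For $w=\sum a_iz_i$ we have $w^2=2\sum_{i<j}a_ia_jz_iz_j$. So the primitive square-zero classes are $\pm z_1,\pm z_2,\pm z_3$, and an automorphism is a signed permutation. These are realized by permuting the factors and reflecting them.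

**The manifold $F\times S^2$.** Write $w=az+\beta$ with $z$ from $S^2$ and $\beta\in H^2(F)=\langle g_1,g_2\rangle$. Then $w^2=2az\beta+\beta^2$ vanishes iff $a\beta=0$ and $\beta^2=0$. For $\beta=b_1g_1+b_2g_2$, $\beta^2=0$ iff $b_1^2=b_2^2$. So the primitive square-zero classes are $\pm z$, $\pm(g_1+g_2)$, $\pm(g_1-g_2)$. Among the three $\pm$-pairs, the last two form the only couple whose sum is divisible by $2$ (signs do not affect this). So an automorphism preserves this couple, hence also $H^2(F)$, which is the saturation of its span. Proposition 2 applies to $F\times S^2\to F$.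

**The manifold $F\times_{\mathbb{CP}^1}F$.** The ring is $\mathbb Z[f,v,x]/(f^2,\,v^2+fv,\,x^2+fx)$, the base is $F$ with $H^2(F)=\langle f,v\rangle$, and $H^4$ is free on $fv,fx,vx$. For $w=af+bv+cx$,
$$w^2=b(2a-b)\,fv+c(2a-c)\,fx+2bc\,vx .$$
This vanishes iff $bc=0$, $b\in\{0,2a\}$ and $c\in\{0,2a\}$. So the primitive square-zero classes are $\pm p,\pm q,\pm s$ with $p=f$, $q=f+2x$, $s=f+2v$, and every automorphism permutes the pairs $\{\pm p\},\{\pm q\},\{\pm s\}$. If it fixes $\{\pm q\}$, it preserves $H^2(F)$, the saturation of $\langle p,s\rangle$, and it is realized by Proposition 2.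

Interchanging the two factors exchanges $v$ and $x$, so it realizes the transposition $(q\,s)$. Next consider $f\mapsto f+2v$, $v\mapsto-v$, $x\mapsto x-v$. It respects the relations:
$$(f+2v)^2=4fv+4v^2=0,\qquad v^2-(f+2v)v=-(v^2+fv)=0,$$
$$(x-v)^2+(f+2v)(x-v)=x^2+fx-(v^2+fv)=0 .$$
Applied twice it gives $f\mapsto f+2v-2v=f$, $v\mapsto v$, $x\mapsto x-v+v=x$. So it is a ring automorphism. It exchanges $p$ and $s$ and sends $q$ to $f+2v+2x-2v=q$, so it is realized by Proposition 2. The transpositions $(q\,s)$ and $(p\,s)$ generate the group $S_3$ of permutations of the three pairs. So any automorphism, after composition with a realized one, fixes $\{\pm q\}$, and is realized.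

**The manifold $Fl_3=P(T\mathbb{CP}^2)$.** First an upper bound. By (5) with $c=3$, $t=1$,
$$\Phi=3\,a\,(b-a)(b-2a),\qquad\ell_1=a,\ \ell_2=b-a,\ \ell_3=b-2a,\qquad\ell_2-\ell_1=\ell_3 .$$
As a check, $x^2=-3hx-3h^2$ gives $x^3=6h^2x$, and the formula at $a=1$, $b=0$ gives $6$. As in Step 6 of Section 7, composition with an automorphism $\varphi$ permutes $R=\{\pm\ell_1,\pm\ell_2,\pm\ell_3\}$. Moreover $\varphi$ is determined by $u=\ell_1\circ\varphi$ and $w=\ell_2\circ\varphi$, as $\ell_1,\ell_2$ form a basis of the dual lattice. There are 6 choices for $u$. Given $u$, $w$ is one of the four elements of $R\setminus\{\pm u\}$, which form two pairs, and $w-u=\ell_3\circ\varphi$ must lie in $R$. In each pair $\{w,-w\}$ at most one element qualifies. For if $w-u$ and $-w-u$ both lay in $R$, then, being multiples of neither $u$ nor $w$, both would be plus or minus the third form. So $w-u=\pm(w+u)$, which forces $u=0$ or $w=0$. Hence there are at most $6\cdot2=12$ automorphisms.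

Now we realize 12. View $Fl_3$ as the space of triples $(l_1,l_2,l_3)$ of mutually orthogonal lines in $\mathbb C^3$. As $Fl_3=P(l_1^\perp)\to\mathbb{CP}^2$ with tautological bundles $l_1$ on $\mathbb{CP}^2$ and $l_2$ on the projectivization, and $l_1\oplus l_2\oplus l_3$ is trivial, $H^2=\mathbb Z\langle c_1(l_1),c_1(l_2),c_1(l_3)\rangle/(\sum_ic_1(l_i))$. The group $S_3$ acts by permuting the lines, and it acts faithfully on $H^2$. Complex conjugation pulls $l_i$ back to $\bar l_i$, so it acts by $-1$. The element $-1$ is central of order 2, and $S_3$ has trivial center, so $-1$ is not in the image of $S_3$. These diffeomorphisms give 12 automorphisms, hence all.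

This completes the proof of Theorem B. $\blacksquare$

## 10. Classification by $c_1$ mod $n+1$ and $\Delta$

**Corollary.** Let $X$ be a closed simply connected smooth 4-manifold with $b_2\ge1$ (e.g. a non-singular compact toric surface), and let $E_1,E_2$ be complex bundles over $X$ of rank $n+1\ge2$. Put $\Delta(E)=2(n+1)c_2(E)-n\,c_1(E)^2$. The following are equivalent: $P(E_1),P(E_2)$ are diffeomorphic; homeomorphic; homotopy equivalent; have isomorphic cohomology rings; there is a graded ring automorphism $\psi$ of $H^*(X)$ with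
$$\psi(c_1(E_1))\equiv c_1(E_2)\bmod(n+1),\qquad\psi(\Delta(E_1))=\Delta(E_2).\tag{6}$$

**Step 1: the first four conditions.** Diffeomorphic implies homeomorphic, which implies homotopy equivalent, which implies that the rings are isomorphic. Isomorphic rings give a graded isomorphism by Section 2, hence a diffeomorphism by Theorem B.

**Step 2: what (6) means.** We show that (6) is equivalent to
$$\psi(c_j(E_1))=c_j(E_2\otimes L),\quad j=1,2,\ \text{for some line bundle }L.\tag{7}$$
With $l=c_1(L)$, twisting changes $c_1$ by $(n+1)l$ and $c_2$ by $nc_1l+\binom{n+1}2l^2$. So $2(n+1)c_2$ and $n\,c_1^2$ both change by $2n(n+1)c_1l+n(n+1)^2l^2$, and $\Delta$ is unchanged. Thus (7) implies (6). Conversely, given (6), choose $L$ with $\psi(c_1(E_1))=c_1(E_2)+(n+1)c_1(L)=c_1(E_2\otimes L)$. Then $\psi(\Delta(E_1))=\Delta(E_2\otimes L)$ gives $2(n+1)\psi(c_2(E_1))=2(n+1)c_2(E_2\otimes L)$, and $H^4(X)$ is torsion-free. This proves (7). By Remark 1, (7) implies $P(E_1)\cong P(E_2)$.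

**Step 3: isomorphic rings imply (6).** Let $\varphi$ be a graded isomorphism. If $\varphi$ preserves $H^2(X)$, take $c_1(L)=-\alpha'$ in (3): by (2), $C_{E_2\otimes L}(T)=C_{E_2}(T-\alpha')$, so $c_1(E_2\otimes L)=\varepsilon\psi(c_1(E_1))$ and $c_2(E_2\otimes L)=\psi(c_2(E_1))$. If $\varepsilon=-1$, replace $\psi$ by the map equal to $-\psi$ on $H^2$ and to $\psi$ on $H^0$ and $H^4$, which is again a ring automorphism. Then (7) holds.

If $\varphi$ does not preserve $H^2(X)$, the proof of Proposition 3 gives, over the given $X$, a normal form for $(c_1,c_2)$ after twisting. In case 1 it is $(0,0)$. In case 2 with a hyperbolic form it is $(0,0)$ if $P(E)\cong(S^2)^3$, and $(h_1,0)$ or $(h_2,0)$ if $P(E)\cong F\times S^2$; the last two are exchanged by the isometry $h_1\leftrightarrow h_2$. In case 2 with an odd form it is $(0,0)$ if $P(E)\cong F\times S^2$, and $(f,0)$ if $P(E)\cong F\times_{\mathbb{CP}^1}F$. In case 3 it is $(3h,3h^2)$. In each case the common type of $P(E_1)$ and $P(E_2)$ determines the normal form up to an isometry of $H^2(X)$. That isometry extends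 to a ring automorphism $\psi$ satisfying (6), because (6) does not change when $E_1$ or $E_2$ is twisted. $\square$

## 11. A bundle over $S^4$: the hypothesis $b_2\ge1$

The hypothesis $b_2\ge1$ in Theorem B cannot be dropped. Let $E\to S^4$ have rank 3 and $c_2(E)=\omega$. Then
$$H^*(P(E))=\mathbb Z[x,\omega]/(\omega^2,\;x^3+\omega x),\qquad x^4=-\omega x^2 .$$
The map $x\mapsto x$, $\omega\mapsto-\omega-2x^2$ respects the relations:
$$(\omega+2x^2)^2=4\omega x^2+4x^4=0,\qquad x^3-(\omega+2x^2)x=-(x^3+\omega x)=0 .$$
It is an involution, since $\omega\mapsto-(-\omega-2x^2)-2x^2=\omega$. So it is a graded automorphism. It preserves $H^2(S^4)=0$ trivially but moves $H^4(S^4)$. This could not happen when $b_2\ge1$, where products of degree 2 classes generate $H^4(X)$.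

Compute the Pontryagin class. Let $p:P(E)\to S^4$ be the projection. The vertical tangent bundle satisfies $T_{\mathrm{vert}}\oplus\underline{\mathbb C}\cong p^*E\otimes\gamma^*$, with $c_1=3x$ and $c_2=3x^2+\omega$. Since $TS^4$ is stably trivial,
$$p_1(P(E))=c_1^2-2c_2=9x^2-2(3x^2+\omega)=3x^2-2\omega .$$
The automorphism sends this to $3x^2+2\omega+4x^2=7x^2+2\omega$, a different element of $H^4(P(E))$, which is free on $x^2,\omega$. So the automorphism is not induced by any diffeomorphism, nor, by Novikov's topological invariance of rational Pontryagin classes, by any homeomorphism. Thus the realization statement of Theorem B fails when $b_2=0$.
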